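\title{Complemented lattices of finitely generated submodules are coordinatizable}

\begin{abstract}
A lattice is coordinatizable if it is isomorphic to the lattice of principal right ideals of a von Neumann regular ring. We prove that if the finitely generated submodules of a right module $M$ form a complemented lattice, then this lattice is coordinatizable, by a unital regular subring of $\operatorname{End}(M)$. A cyclic example shows that $\operatorname{End}(M)$ itself need not be regular. For countably generated modules the result extends to sectionally complemented lattices and regular rings without unit; for modules with $\aleph_1$ generators this extension fails.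
\end{abstract}

\section{Introduction}\label{sec:intro}

Rings are associative and need not have a unit. A \emph{quasi-inverse} of an element $x$ of a ring $R$ is an element $y\in R$ with $xyx=x$, and $R$ is (von Neumann) \emph{regular} if each of its elements has a quasi-inverse. For a regular ring $R$ let $\mathbf{L}(R)$ be the lattice of principal right ideals $xR$, ordered by inclusion. A lattice is \emph{coordinatizable} if it is isomorphic to $\mathbf{L}(R)$ for some regular ring $R$. The basic example is the lattice of subspaces of a finite-dimensional vector space $V$: the ring $R=\operatorname{End}(V)$ is regular, and $fR\mapsto f(V)$ is an isomorphism from $\mathbf{L}(R)$ onto the subspace lattice.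

For a right module $M$ over a ring $\Lambda$, let $\mathrm{Sub}_c M$ be the set of finitely generated submodules of $M$, ordered by inclusion. It has least element $0$, and $A+B$ is the join of $A$ and $B$; meets, a largest element and complements need not exist. Recall that a lattice is \emph{complemented} if it has a least element $0$ and a largest element $1$ and every $a$ has some $a'$ with $a\wedge a'=0$ and $a\vee a'=1$. In a unital regular ring $R$ every finitely generated right ideal is principal, so $\mathbf{L}(R)=\mathrm{Sub}_c(R_R)$, and this lattice is complemented (Lemma~\ref{lem:regular}). Thus unital regular rings produce complemented lattices of the form $\mathrm{Sub}_c M$, with $M=R_R$. The following question, posed in \cite{Weh04}, asks whether other modules over other rings produce anything more.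

\begin{quote}
\emph{Let $M$ be a right module such that $\mathrm{Sub}_c M$ is a complemented lattice. Is $\mathrm{Sub}_c M$ coordinatizable?}
\end{quote}

The vector space example suggests the answer yes, with $R=\operatorname{End}(M)$. Indeed, under the hypothesis $M$ is finitely generated and every finitely generated submodule is a direct summand, so the members of $\mathrm{Sub}_cM$ are exactly the images of endomorphisms of $M$; if $\operatorname{End}(M)$ is regular, it coordinatizes the lattice. The answer is yes, but the ring has to be chosen with more care.

\begin{theorem}\label{thm:main}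
Let $M$ be a right module over a ring $\Lambda$. If $\mathrm{Sub}_c M$ is a complemented lattice, then there is a regular subring $R$ of $\operatorname{End}_\Lambda(M)$, containing the identity, such that $fR\mapsto f(M)$ is an isomorphism $\mathbf{L}(R)\cong\mathrm{Sub}_c M$.
\end{theorem}

\begin{corollary}\label{cor:char}
A complemented lattice is coordinatizable if and only if it is isomorphic to $\mathrm{Sub}_c M$ for some right module $M$.
\end{corollary}

\begin{proposition}\label{prop:nonreg}
There is a cyclic module $M$ such that $\mathrm{Sub}_c M$ is a complemented lattice but $\operatorname{End}(M)$ is not regular.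
\end{proposition}

So the passage to a subring in Theorem~\ref{thm:main} is necessary in general. The subring must be large enough that every finitely generated submodule is the image of one of its elements, which holds once it contains all idempotents, and small enough to exclude the endomorphisms without a quasi-inverse, which are those whose kernel is not finitely generated. The lattice detects the kernel of a map between two \emph{independent} submodules, through the graph of the map. We show that the ideal $I$ generated by such maps consists of elements with quasi-inverses, and that modulo $I$ the idempotents are central and lie in a commutative regular ring $C$. The ring $R$ is the preimage of $C$.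

A lattice with $0$ is \emph{sectionally complemented} if every interval $[0,a]$ is complemented. The construction of $R$ is canonical enough to pass to increasing unions.

\begin{theorem}\label{thm:countable}
If $\mathrm{Sub}_c M$ is a sectionally complemented lattice and $M$ is countably generated, then $\mathrm{Sub}_c M\cong\mathbf{L}(R)$ for some regular, not necessarily unital, ring $R$.
\end{theorem}

Here ``countably generated'' cannot be weakened to ``$\aleph_1$-generated'' (Proposition~\ref{prop:sharp}), so the existence of a largest element is essential in the question above.

Theorem~\ref{thm:main} and Corollary~\ref{cor:char} are proved in Sections~\ref{sec:rings}--\ref{sec:integers}, Theorem~\ref{thm:countable} in Section~\ref{sec:countable}, and Proposition~\ref{prop:nonreg} in Section~\ref{sec:example}, which can be read directly after this introduction.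

\section{Regular rings and images of endomorphisms}\label{sec:rings}

Modules are right modules, endomorphisms are written on the left, and ``f.g.''\ means finitely generated. We use freely that homomorphic images, finite sums and direct summands of f.g.\ modules are f.g., that $P$ is f.g.\ if it has a submodule $N$ with $N$ and $P/N$ f.g., and the \emph{modular law}: $B\cap(A+A')=A+(B\cap A')$ for submodules with $A\subseteq B$. A bijection between ordered sets that preserves and reflects the order preserves all existing joins and meets, so it suffices to construct order isomorphisms.

\begin{lemma}\label{lem:regular}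
Let $R$ be a regular ring.
\begin{itemize}
\item[(a)] If $xyx=x$, then $e=xy$ is idempotent and $x\in xR=eR$.
\item[(b)] If $\mathbf{L}(R)$ has a largest element, then $R$ is unital.
\item[(c)] If $R$ is unital, then $\mathbf{L}(R)=\mathrm{Sub}_c(R_R)$, and this is a complemented lattice.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $e^2=(xyx)y=e$ and $x=x(yx)\in xR$. From $e=xy$ and $x=ex$ we get $eR\subseteq xR\subseteq eR$.

(b) By (a) the largest element is $eR$ with $e$ idempotent, and every $z\in R$ lies in $zR\subseteq eR$, so $ez=z$. Let $x\in R$ and $w=x-xe$. Then $wz=xz-x(ez)=0$ for all $z$, and $w=w(w'w)=0$ for a quasi-inverse $w'$ of $w$. So $e$ is a unit element.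

(c) Let $e,f$ be idempotents and $a=(1-e)f$. Then $eR+fR=eR+aR=eR+gR$ with $g$ idempotent, $gR=aR$, and $eg=0$. The element $h=e+g(1-e)$ of $eR+gR$ satisfies $he=e$ and $hg=g$, so $eR+fR=hR$. By (a) and induction, f.g.\ right ideals are principal. For the meet, let $aba=a$. An element $fr$ lies in $eR$ if and only if $ar=0$, that is, $r\in(1-ba)R$; so $eR\cap fR=f(1-ba)R$ is principal. Finally $R=eR\oplus(1-e)R$.
\end{proof}

The next lemma says exactly what we need from a ring of endomorphisms.

\begin{lemma}\label{lem:coord}
Let $M$ be a module and $R$ a regular subring of $\operatorname{End}(M)$, not necessarily unital, with $\{f(M):f\in R\}=\mathrm{Sub}_c M$. Then $fR\mapsto f(M)$ is an isomorphism $\mathbf{L}(R)\cong\mathrm{Sub}_c M$.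
\end{lemma}

\begin{proof}
It suffices to show that $fR\subseteq gR$ if and only if $f(M)\subseteq g(M)$, for $f,g\in R$. If $fR\subseteq gR$, then $f\in gR$ by Lemma~\ref{lem:regular}(a), so $f(M)\subseteq g(M)$. Conversely, let $f(M)\subseteq g(M)$ and $gg'g=g$ with $g'\in R$. Then $gg'$ fixes every element of $g(M)$, so $f=g(g'f)\in gR$.
\end{proof}

We shall build the regular ring in two layers, an ideal and a quotient.

\begin{lemma}\label{lem:lift}
Let $R$ be a unital ring and $I$ a two-sided ideal such that $R/I$ is regular and every element of $I$ has a quasi-inverse in $R$. Then $R$ is regular.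
\end{lemma}

\begin{proof}
Let $x\in R$. Choose $y\in R$ with $w=x-xyx\in I$, and $z\in R$ with $wzw=w$. Since $w=x(1-yx)=(1-xy)x$,
\[
x=xyx+wzw=x\bigl[y+(1-yx)z(1-xy)\bigr]x. \qedhere
\]
\end{proof}

\section{The hypothesis and the model cases}\label{sec:model}

In Sections~\ref{sec:model}--\ref{sec:integers}, $M$ is a right $\Lambda$-module, $S=\operatorname{End}_\Lambda(M)$, and $L=\mathrm{Sub}_c M$ is assumed to be a complemented lattice. We first translate the hypothesis into module theory.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] $M$ is f.g.; hence $f(M)\in L$ for all $f\in S$.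
\item[(b)] If $A,B\in L$, then $A\cap B\in L$.
\item[(c)] If $A\subseteq B$ are in $L$, then $B=A\oplus A'$ for some $A'\in L$.
\item[(d)] An element $f\in S$ has a quasi-inverse in $S$ if and only if $\ker f$ is f.g.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The largest element of $L$ contains the submodule generated by any $x\in M$, so it is $M$.

(b) Let $D$ be the meet of $A$ and $B$ in $L$. Then $D\subseteq A\cap B$. If $x\in A\cap B$, the submodule generated by $x$ is a lower bound of $A$ and $B$ in $L$, so it lies in $D$. Hence $D=A\cap B$.

(c) By (a) and (b), a complement $A''$ of $A$ in $L$ satisfies $M=A\oplus A''$. The modular law gives $B=A\oplus(B\cap A'')$, and $B\cap A''\in L$.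

(d) If $fgf=f$, then $\ker f=(1-gf)M$ is f.g. Conversely, if $\ker f$ is f.g., write $M=\ker f\oplus D=f(M)\oplus E$ by (c). Then $f$ maps $D$ bijectively onto $f(M)$. Let $g$ be the inverse bijection on $f(M)$ and $0$ on $E$. For $x=k+d$ with $k\in\ker f$ and $d\in D$ we get $fgf(x)=fgf(d)=f(d)=f(x)$.
\end{proof}

By (c), every $A\in L$ is the image of an idempotent of $S$, namely of a projection onto $A$. So by (a) and Lemma~\ref{lem:coord}, Theorem~\ref{thm:main} reduces to the following task: \emph{find a regular subring of $S$ that contains all idempotents of $S$.} By (d), the obstacle is the size of kernels. The hypothesis speaks about submodules and not about maps, so we need a way to see a kernel inside $L$.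

\begin{example}\label{ex:double}
Let $M=X\oplus X$ and $\varphi\in\operatorname{End}(X)$. The graph $\Gamma=\{(x,\varphi x):x\in X\}$ is an image of $X$, so $\Gamma\in L$, and
\[
\Gamma\cap(X\oplus0)=\{(x,\varphi x):\varphi x=0\}=\ker\varphi\oplus0 .
\]
By Lemma~\ref{lem:basic}(b), $\ker\varphi$ is f.g. The lattice $\mathrm{Sub}_cX\cong[0,X\oplus 0]$ is complemented by Lemma~\ref{lem:basic}(b),(c), so part (d) applies to $X$ and shows that $\operatorname{End}(X)$ is regular. The second copy of $X$ is what makes this work: it lets us regard $\varphi$ as a map between two submodules of $M$ with zero intersection.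
\end{example}

A map from one summand of $M=eM\oplus(1-e)M$ to the other, extended by zero, is an endomorphism of the form $es(1-e)$ or $(1-e)se$. Let
\[
I=\text{the two-sided ideal of $S$ generated by all } es(1-e),\quad s\in S,\ e=e^2\in S .
\]
Replacing $e$ by $1-e$ shows that $(1-e)se\in I$ as well. Therefore
\begin{equation}\label{eq:central}
es-se=es(1-e)-(1-e)se\in I ,
\end{equation}
and the image of every idempotent of $S$ is central in $S/I$. In Example~\ref{ex:double}, $S$ is the ring of $2\times2$ matrices over $\operatorname{End}(X)$, the matrix units $e_{12}=e_{11}e_{12}(1-e_{11})$ and $e_{21}=(1-e_{11})e_{21}e_{11}$ lie in $I$, and $1=e_{12}e_{21}+e_{21}e_{12}$, so $I=S$. The opposite extreme shows a second difficulty.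

\begin{example}\label{ex:field}
Let $M=K$ be a field, as a module over itself. Then $L=\{0,K\}$, $S=K$, the idempotents are $0$ and $1$, and $I=0$. In characteristic $0$ the idempotents generate $\mathbb{Z}$, which is not regular. Adjoining the inverses of the nonzero integers gives the prime field, which is a regular subring containing the idempotents.
\end{example}

\begin{example}\label{ex:mixed}
Both phenomena occur for $M=F^2\times K$ over $\Lambda=F\times K$, with $F$ and $K$ fields. Here $S=M_2(F)\times K$. The generators of $I$ have second coordinate $0$, and $I=M_2(F)\times0$ by the computation with matrix units above. The ring $R=M_2(F)\times K_0$, with $K_0$ the prime field of $K$, is regular and contains all idempotents. It is the preimage in $S$ of the subring of $S/I\cong K$ generated by the idempotents and the inverses of the invertible integers.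
\end{example}

In these examples $S$ happens to be regular, but in general $S/I$ can have a polynomial ring as a quotient (Remark~\ref{rem:poly}), so one has to keep $I$ and discard most of $S/I$. The general proof follows the pattern of Example~\ref{ex:mixed}: Section~\ref{sec:ideal} treats $I$, Section~\ref{sec:integers} treats the integers and the quotient, and Lemma~\ref{lem:lift} combines the two.

\section{Kernels and the ideal $I$}\label{sec:ideal}

The graph argument of Example~\ref{ex:double} needs only two independent submodules.

\begin{lemma}\label{lem:graph}
If $A,B\in L$, $A\cap B=0$, and $f\colon A\to B$ is a homomorphism, then $\ker f$ is f.g.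
\end{lemma}

\begin{proof}
The submodule $\Gamma=\{a+f(a):a\in A\}$ is an image of $A$, so $\Gamma\in L$. An element $a+f(a)$ lies in $A$ if and only if $f(a)\in A\cap B=0$. Hence $\ker f=\Gamma\cap A\in L$.
\end{proof}

The assumption $A\cap B=0$ cannot be dropped: Section~\ref{sec:example} exhibits a map $M\to M$ whose kernel is not f.g. To reach general elements of $I$ we cut maps into blocks. Cutting the target is harmless, since the kernel is then the intersection of the kernels of the components. Cutting the source requires an argument, and here complements enter.

\begin{lemma}\label{lem:sum}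
Let $Y\in L$, and let $P_1,\dots,P_n$ be f.g.\ modules such that every homomorphism $P_i\to Y$ has f.g.\ kernel. Then every homomorphism $P_1\oplus\dots\oplus P_n\to Y$ has f.g.\ kernel.
\end{lemma}

\begin{proof}
If the case $n=2$ holds, apply it to $P_1\oplus\dots\oplus P_{n-1}$ and $P_n$ and use induction. So let $h(x_1,x_2)=h_1(x_1)+h_2(x_2)$ with $h_i\colon P_i\to Y$. Since $h_1(P_1)\in L$, we can write $Y=h_1(P_1)\oplus Y'$; let $\pi\colon Y\to Y'$ be the projection. The map $\ker h\to P_2$, $(x_1,x_2)\mapsto x_2$, has kernel $\ker h_1\oplus0$ and image
\[
\{x_2\in P_2:h_2(x_2)\in h_1(P_1)\}=\ker(\pi h_2).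
\]
Both are f.g., because $h_1$ and $\pi h_2$ are homomorphisms into $Y$. So $\ker h$ is f.g.
\end{proof}

The proof uses the hypothesis on $\pi h_2$ and not on $h_2$; this is why the lemma is stated for all homomorphisms $P_i\to Y$ at once. We therefore look for modules all of whose maps to and from $M$ have f.g.\ kernel. Example~\ref{ex:double} tells us where to look. Call a f.g.\ module $X$ \emph{doubled} if $X\oplus X$ embeds into $M$. A f.g.\ module that embeds into a doubled module is doubled.

\begin{lemma}\label{lem:doubled}
If $X$ is doubled, then all homomorphisms $X\to M$ and all homomorphisms $M\to X$ have f.g.\ kernel.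
\end{lemma}

\begin{proof}
There are $X',X''\in L$ with $X'\cong X\cong X''$ and $X'\cap X''=0$. We may replace $X$ by $X'$. Write $M=X'\oplus X''\oplus Z$ with $Z\in L$, and fix an isomorphism $\sigma\colon X'\to X''$.

Let $f\colon X'\to M$ have components $f',f'',f_Z$ in $X',X'',Z$. Lemma~\ref{lem:graph} applies to $f''\colon X'\to X''$, to $f_Z\colon X'\to Z$ and to $\sigma f'\colon X'\to X''$, and $\ker(\sigma f')=\ker f'$. So $\ker f=\ker f'\cap\ker f''\cap\ker f_Z\in L$.

For maps $M=X'\oplus(X''\oplus Z)\to X'$ apply Lemma~\ref{lem:sum} with $Y=X'$: maps $X'\to X'$ have f.g.\ kernel by the first part, and maps $X''\oplus Z\to X'$ by Lemma~\ref{lem:graph}.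
\end{proof}

An element of $I$ is a sum of maps each of which factors through a doubled module $X_i$. The kernel of a sum is not determined by the kernels of the summands, and the modules $X_i$ cannot simply be added up, because a direct sum of doubled modules need not be doubled: for $M=F^2$ over a field $F$, the module $F$ is doubled and $F\oplus F$ is not. Instead we decompose the source $M$ into a part on which all summands vanish and finitely many doubled parts.

\begin{proposition}\label{prop:ideal}
Every $f\in I$ has f.g.\ kernel and has a quasi-inverse in $I$.
\end{proposition}

\begin{proof}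
Write $f=\sum_{i=1}^n a_ih_ib_i$ with $a_i,b_i\in S$ and $h_i=e_is_i(1-e_i)$, $e_i$ idempotent. Put $X_i=h_i(M)=h_i\bigl((1-e_i)M\bigr)\subseteq e_iM$.

\emph{Each $X_i$ is doubled.} By Lemma~\ref{lem:graph}, the restriction of $h_i$ to a map $(1-e_i)M\to e_iM$ has f.g.\ kernel. Let $Y_i$ be a complement of this kernel in $(1-e_i)M$. Then $h_i$ maps $Y_i$ isomorphically onto $X_i$, and $Y_i\cap X_i\subseteq(1-e_i)M\cap e_iM=0$. So $X_i\oplus X_i\cong Y_i\oplus X_i\subseteq M$.

\emph{Decomposition of $M$.} Let $\beta_i=h_ib_i\colon M\to X_i$. By Lemma~\ref{lem:doubled}, $\ker\beta_i\in L$, so $K=\bigcap_i\ker\beta_i\in L$. Write $M=K\oplus N$ with $N\in L$, and put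
\[
N_j=N\cap\ker\beta_1\cap\dots\cap\ker\beta_j\in L\qquad(0\le j\le n).
\]
Then $N=N_0\supseteq N_1\supseteq\dots\supseteq N_n=N\cap K=0$. Write $N_{j-1}=N_j\oplus D_j$ with $D_j\in L$, so that $N=D_1\oplus\dots\oplus D_n$. Since $D_j\subseteq N_{j-1}$, we have $D_j\cap\ker\beta_j\subseteq D_j\cap N_j=0$. Thus $\beta_j$ embeds $D_j$ into $X_j$, and $D_j$ is doubled.

\emph{The kernel.} By Lemma~\ref{lem:doubled} every map $D_j\to M$ has f.g.\ kernel, so by Lemma~\ref{lem:sum} with $Y=M$ the module $N\cap\ker f=\ker(f|_N)$ is f.g. Since $f=\sum_ia_i\beta_i$ vanishes on $K$, the modular law gives $\ker f=K\oplus(N\cap\ker f)$, which is f.g.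

\emph{The quasi-inverse.} By Lemma~\ref{lem:basic}(d) there is $g_0\in S$ with $fg_0f=f$. Then $g=g_0fg_0$ lies in $I$, and $fgf=(fg_0f)g_0f=fg_0f=f$.
\end{proof}

That the quasi-inverse lies in $I$ matters, because the ring $R$ to be constructed contains $I$ but not all of $S$.

\section{Integers, the quotient $S/I$, and the ring $R$}\label{sec:integers}

Any subring containing the identity contains the endomorphisms $x\mapsto nx$ for $n\in\mathbb{Z}$, which we denote by $n$. They need quasi-inverses, and to stay within a commutative part of $S/I$ these should be central. Lemma~\ref{lem:graph} does not apply to $n\colon M\to M$. What helps instead is that $n$ maps every submodule into itself.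

\begin{lemma}\label{lem:integers}
Let $n\in\mathbb{Z}$. Then $M=nM\oplus\ker n$, and $n$ restricts to a bijection $nM\to nM$. The endomorphism $q_n$ that is the inverse bijection on $nM$ and $0$ on $\ker n$ is central in $S$ and satisfies $nq_nn=n$ and $q_nnq_n=q_n$.
\end{lemma}

\begin{proof}
Let $B=nM\in L$ and $M=B\oplus A$. Then $nA\subseteq A\cap B=0$, so $B=nB+nA=nB$.

To see that $n$ is injective on $B$, let $x\in B$ with $nx=0$, and let $X$ be the submodule generated by $x$. Then $X\subseteq\ker n$. Write $B=X\oplus X'$. We get $B=nB=nX'\subseteq X'$, so $X\subseteq X\cap X'=0$.

Hence $n$ is bijective on $B$, and $\ker n=A\oplus(B\cap\ker n)=A$ by the modular law. Both sides of each identity vanish on $A$, and on $B$ the identities hold because $q_n$ and $n$ are mutually inverse there.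

Let $f\in S$. Since $f$ commutes with $n$, it maps $A=\ker n$ into $A$ and $B=nM$ into $B$. So $q_nf$ and $fq_n$ vanish on $A$. For $b\in B$ write $b=nb'$ with $b'\in B$; then $f(b')\in B$ and $q_nf(b)=q_nnf(b')=f(b')=fq_n(b)$.
\end{proof}

The element $g_n=nq_n$ is a central idempotent, the projection onto $nM$ along $\ker n$, and $g_nq_n=q_n$. For $M=\mathbb{Z}/6$ over $\mathbb{Z}$ and $n=2$ we have $2M=\{0,2,4\}$, $\ker2=\{0,3\}$, $q_2=2$ and $g_2=4$. For $\mathbb{Z}/4$, whose submodule lattice is a three-element chain and is not complemented, $2$ has no quasi-inverse.

Write $\bar s$ for the image of $s\in S$ in $S/I$. Let $C$ be the subring of $S/I$ generated by all $\bar e$, for $e$ an idempotent of $S$, and all $\bar q_n$, for $n\in\mathbb{Z}$. The generators are central in $S/I$ by \eqref{eq:central} and Lemma~\ref{lem:integers}, so $C$ is commutative, and $\bar1\in C$. An element of $C$ involves only finitely many generators, and these split $C$ into finitely many factors in each of which the element is a fraction of integers, as in Example~\ref{ex:field}.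

\begin{lemma}\label{lem:C}
The ring $C$ is regular.
\end{lemma}

\begin{proof}
Let $x\in C$. It is a polynomial with integer coefficients in finitely many elements $\bar e_1,\dots,\bar e_m$ and $\bar q_{n_1},\dots,\bar q_{n_r}$; let $d$ bound the exponents of the $\bar q_{n_j}$. Let $u_1,\dots,u_l$ list the idempotents $\bar e_i$ and $\bar g_{n_j}=n_j\bar q_{n_j}$ of $C$. Expanding $1=\prod_k\bigl(u_k+(1-u_k)\bigr)$ writes $1$ as a sum of $2^l$ pairwise orthogonal idempotents $\varepsilon$, each a product of one factor $u_k$ or $1-u_k$ for every $k$, so that $\varepsilon u_k$ is $\varepsilon$ or $0$. It suffices to find $y_\varepsilon\in\varepsilon C$ with $(\varepsilon x)y_\varepsilon(\varepsilon x)=\varepsilon x$, for then $y=\sum_\varepsilon y_\varepsilon$ satisfies $xyx=\sum_\varepsilon(\varepsilon x)y_\varepsilon(\varepsilon x)=x$.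

Fix $\varepsilon$. The map $c\mapsto\varepsilon c$ is a ring homomorphism onto the ring $\varepsilon C$ with unit element $\varepsilon$. It sends each $\bar e_i$ to $0$ or $\varepsilon$. If $\varepsilon\bar g_{n_j}=0$, then $\varepsilon\bar q_{n_j}=\varepsilon\bar g_{n_j}\bar q_{n_j}=0$. Otherwise $(n_j\varepsilon)(\varepsilon\bar q_{n_j})=\varepsilon\bar g_{n_j}=\varepsilon$, so $\varepsilon\bar q_{n_j}$ is the inverse of $n_j\varepsilon$ in $\varepsilon C$. Let $J$ be the set of $j$ of the second kind and $N=\prod_{j\in J}n_j^{\,d}$. Then $N\varepsilon$ has an inverse $v$ in $\varepsilon C$, and $\varepsilon x$ is an integer combination of monomials $\varepsilon\prod_{j\in J}(\varepsilon\bar q_{n_j})^{t_j}$ with $0\le t_j\le d$. Multiplying such a monomial by $N$ gives $\prod_{j\in J}n_j^{\,d-t_j}\,\varepsilon$. Hence $N\varepsilon x=a\varepsilon$ for some $a\in\mathbb{Z}$, that is, $\varepsilon x=av$. Put $y_\varepsilon=N\varepsilon\bar q_a$. Then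
\[
(av)(N\varepsilon\bar q_a)(av)=(a\bar q_aa)\,(vN\varepsilon)\,v=av . \qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $R$ be the subring of $S$ generated by $I$, the idempotents of $S$ and the elements $q_n$. It contains $1$, and $R/I=C$. By Proposition~\ref{prop:ideal}, Lemma~\ref{lem:C} and Lemma~\ref{lem:lift}, $R$ is regular. Every $f(M)$ with $f\in R$ is f.g., and every $A\in L$ is the image of an idempotent of $S$, which lies in $R$. Lemma~\ref{lem:coord} completes the proof.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:char}]
A complemented lattice isomorphic to $\mathrm{Sub}_cM$ is coordinatizable by Theorem~\ref{thm:main}. Conversely, a complemented lattice isomorphic to $\mathbf{L}(R)$, with $R$ regular, has a largest element, so $R$ is unital and $\mathbf{L}(R)=\mathrm{Sub}_c(R_R)$ by Lemma~\ref{lem:regular}(b),(c).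
\end{proof}

\section{Sectionally complemented lattices}\label{sec:countable}

Suppose that $\mathrm{Sub}_cM$ is only sectionally complemented. If $M$ is not f.g., the identity has an image outside $\mathrm{Sub}_cM$, so a ring as in Lemma~\ref{lem:coord} cannot contain it. For each f.g.\ submodule $A$, however, $\mathrm{Sub}_cA=[0,A]$ is a complemented lattice, and Theorem~\ref{thm:main} gives a ring for $A$. To glue these rings we must view endomorphisms of $A$ as endomorphisms of larger submodules in a compatible way, which requires a coherent choice of complements. Along a sequence such a choice can be made step by step.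

\begin{proof}[Proof of Theorem~\ref{thm:countable}]
Let $M_j$ be generated by the first $j$ members of a generating sequence of $M$. Sections~\ref{sec:model}--\ref{sec:integers} apply to each $M_j$. Put $A_1=M_1$ and write $M_{j+1}=M_j\oplus A_{j+1}$ by Lemma~\ref{lem:basic}(c). Then $M_j=A_1\oplus\dots\oplus A_j$ and $M=\bigcup_jM_j=\bigoplus_kA_k$. Let $\pi_j$ be the projection of $M$ onto $M_j$ with kernel $\bigoplus_{k>j}A_k$, and let $S_j=\pi_j\operatorname{End}(M)\pi_j$, a ring with unit element $\pi_j$. Restriction to $M_j$ is an isomorphism $S_j\to\operatorname{End}(M_j)$ with inverse $g\mapsto g\pi_j$, and we identify the two rings. Since $\pi_j\pi_{j+1}=\pi_{j+1}\pi_j=\pi_j$, we have $S_j\subseteq S_{j+1}$. Let $I_j$, $q_n^{(j)}$ and $R_j$ be the ideal, the elements and the regular subring of $S_j$ constructed above for $M_j$. We claim that $R_j\subseteq R_{j+1}$, and check this on the three kinds of generators of $R_j$.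

\emph{Idempotents} of $S_j$ are idempotents of $S_{j+1}$, so they lie in $R_{j+1}$.

\emph{The ideal $I_j$} is generated by the elements $et(\pi_j-e)$ with $e=e^2$ and $t$ in $S_j$. We have $(\pi_j-e)(\pi_{j+1}-e)=\pi_j-e-e+e=\pi_j-e$, so
\[
et(\pi_j-e)=e\,\bigl[t(\pi_j-e)\bigr]\,(\pi_{j+1}-e)\in I_{j+1}.
\]
As $I_{j+1}$ is closed under multiplication by $S_j\subseteq S_{j+1}$, we get $I_j\subseteq I_{j+1}$.

\emph{The elements $q_n^{(j)}$.} Both $q_n^{(j)}$ and $q_n^{(j+1)}$ vanish on $M_j\cap\ker n$. For $x\in nM_j$, both $q_n^{(j)}x$ and $q_n^{(j+1)}x$ lie in $nM_{j+1}$ and are mapped to $x$ by $n$, which is injective on $nM_{j+1}$; so they are equal. Since $M_j=nM_j\oplus(M_j\cap\ker n)$, the two maps agree on $M_j$, and $q_n^{(j)}=q_n^{(j+1)}\pi_j\in R_{j+1}$, because $\pi_j$ is an idempotent of $S_{j+1}$.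

The union $R=\bigcup_jR_j$ is a subring of $\operatorname{End}(M)$, and it is regular since each $R_j$ is. For $f\in R_j$ the image $f(M)=f(M_j)$ is f.g. A f.g.\ submodule $A$ lies in some $M_j$, and a projection of $M_j$ onto $A$ is an idempotent of $S_j$, hence an element of $R$ with image $A$. Lemma~\ref{lem:coord} applies.
\end{proof}

For a vector space over a field $F$ with basis $v_1,v_2,\dots$ and $A_k=v_kF$, the ideal $I_j$ is a nonzero ideal of the simple ring $S_j\cong M_j(F)$ when $j\ge2$. So $R_j=S_j$, and $R$ is the ring of infinite matrices with finitely many nonzero entries.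

The union of a sequence of f.g.\ modules is countably generated, so the construction reaches no further. Neither does the theorem.

\begin{proposition}\label{prop:sharp}
There is a right module $M$, generated by at most $\aleph_1$ elements, such that $\mathrm{Sub}_cM$ is a sectionally complemented lattice that is not isomorphic to $\mathbf{L}(R)$ for any regular ring $R$, unital or not.
\end{proposition}

\begin{proof}
An \emph{ideal} of a lattice is a nonempty subset closed under finite joins and under passing to smaller elements. Wehrung \cite{Weh11} constructs a sectionally complemented modular lattice $L$ of cardinality $\aleph_1$ that is not coordinatizable, even by a non-unital regular ring, and that is an ideal of a complemented modular lattice $L'$ with a spanning $5$-frame, so that $L'$ is coordinatizable. Of the last properties we use only that $L'\cong\mathbf{L}(R')$ with $R'$ regular and that $L'$ has a largest element. By Lemma~\ref{lem:regular}, $R'$ is unital and its f.g.\ right ideals are principal.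

Identify $L$ with an ideal of $\mathbf{L}(R')$, and let $J$ be the union of the members of $L$. Any two members of $L$ lie in a third, so $J$ is a right ideal of $R'$, generated by at most $\aleph_1$ elements, one for each member of $L$. Every member of $L$ is a f.g.\ submodule of $J$. Conversely, a f.g.\ submodule of $J$ has the form $xR'$ with $x\in J$; then $x\in aR'$ for some $aR'\in L$, so $xR'\subseteq aR'$ and $xR'\in L$. Thus $\mathrm{Sub}_c(J_{R'})=L$, and $M=J_{R'}$ has the required properties.
\end{proof}

\section{A module whose endomorphism ring is not regular}\label{sec:example}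

We prove Proposition~\ref{prop:nonreg}. A module is \emph{semisimple} if it is a sum of simple submodules; we use that every submodule of a semisimple module is semisimple and is a direct summand. A f.g.\ semisimple module cannot serve as an example, since its submodules, kernels included, are direct summands and hence f.g. We take the next simplest shape: a cyclic module $M$ with a semisimple submodule $W=\bigoplus_iW_i$ such that $M/W$ is simple, and an endomorphism whose kernel meets every $W_i$. The elements of $M$ will be sequences of linear maps $U\to K$. The ring acts by composition on the side of $K$, and endomorphisms arise from composition on the side of $U$. We take $K$ to be a field, to make $M/W$ simple, and $U$ a subring on which some multiplication is not surjective, to create the kernel.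

\subsection*{The ring and the module}
Let $k$ be a field, $K=k(s)$ and $U=k[s]\subset K$. In this section $k$-linear maps are written on the right of their arguments, an element $c\in K$ also denotes multiplication by $c$, and $i$ ranges over the natural numbers. Let $T$ be the set of sequences $t=(t_i)$ of $k$-linear maps $K\to K$, and $M$ the set of sequences $\varphi=(\varphi_i)$ of $k$-linear maps $U\to K$, subject in both cases to the condition
\begin{quote}
there is $c\in K$ such that the $i$-th term minus $c$ has finite rank for all $i$ and is zero for almost all $i$.
\end{quote}
The element $c$ is unique, being the image of $1$ under almost all terms; we denote it by $\tau(t)$ and $\gamma(\varphi)$. The expansion $(c+r)(c'+r')=cc'+(cr'+rc'+rr')$, in which the bracket has finite rank if $r$ and $r'$ do, shows that $T$ is a unital ring under termwise operations, that $M$ is a right $T$-module under $\varphi t=(\varphi_it_i)$, that $\tau\colon T\to K$ is a surjective ring homomorphism, and that $\gamma(\varphi t)=\gamma(\varphi)\tau(t)$. Let $T_0=\ker\tau$ and $W=\ker\gamma$. Then $W=\bigoplus_iW_i$, where $W_i$ consists of the sequences with a finite-rank map $U\to K$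 in place $i$ and $0$ elsewhere. We record five properties.

\begin{itemize}
\item[(1)] \emph{$M$ is cyclic.} A finite-rank map $U\to K$ extends to a finite-rank map $K\to K$, by zero on a complement of $U$. So $M=\iota T$, where each $\iota_i$ is the inclusion $U\to K$.
\item[(2)] \emph{$M/W$ is simple and $(M/W)T_0=0$.} The map $\gamma$ identifies $M/W$ with the field $K$, on which $T$ acts through $\tau$.
\item[(3)] \emph{$W$ is semisimple.} Let $K_i$ be $K$ with $t\in T$ acting as $t_i$. It is simple, since a rank-one map carries a given nonzero vector to any given vector. For a linear form $\xi$ on $U$, sending $v$ to the map $u\mapsto(u\xi)v$ is a homomorphism $K_i\to W_i$. A finite-rank map is a finite sum of such rank-one maps, so $W_i$ is a sum of images of $K_i$.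
\item[(4)] \emph{$VT_0=V$ for every submodule $V$ of $W$.} Given $w\in V$, let $\rho_i$ be a projection of $K$ onto the finite-dimensional space $Uw_i$. Then $\rho=(\rho_i)\in T_0$ and $w\rho=w$.
\item[(5)] \emph{Endomorphisms.} Let $\alpha=(\alpha_i)$ be a sequence of $k$-linear maps $U\to U$ satisfying the condition above with $c\in U$. Then $\varphi\mapsto\alpha\varphi=(\alpha_i\varphi_i)$ maps $M$ into $M$, by the same expansion, and commutes with the action of $T$.
\end{itemize}

\subsection*{The lattice $\mathrm{Sub}_cM$ is complemented}
We treat the submodules inside and outside $W$ separately.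

\emph{(a) A f.g.\ submodule $A\subseteq W$ is a direct summand of $M$.} Let $N_i\subseteq U$ be the intersection of the kernels of the $i$-th terms of finitely many generators of $A$. Then $N_i$ has finite codimension in $U$, $N_i=U$ for almost all $i$, and $A$ is contained in the submodule
\[
A^*=\{w\in W:N_iw_i=0\text{ for all }i\}.
\]
Choose $U=N_i\oplus U_i'$ and let $\epsilon_i\colon U\to U$ be the projection onto $U_i'$ along $N_i$. It has finite rank and is zero for almost all $i$, so by (5) left multiplication by $\epsilon=(\epsilon_i)$ is an idempotent endomorphism of $M$. For $\varphi\in M$ the map $\epsilon_i\varphi_i$ has finite rank, vanishes on $N_i$, and is zero for almost all $i$, so $\epsilon\varphi\in A^*$. For $w\in A^*$ the maps $\epsilon_iw_i$ and $w_i$ agree on $N_i$ and on $U_i'$, so $\epsilon w=w$. Hence $A^*=\epsilon M$ is a direct summand of $M$, and $A$ is a direct summand of $A^*$ by (3).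

\emph{(b) A submodule $A\not\subseteq W$ is a cyclic direct summand of $M$, and $M/A$ is isomorphic to a submodule of $W$.} By (2), $A+W=M$. By (3), $W=(W\cap A)\oplus V$ for some $V$. Then $M=A+V$ and $A\cap V=(A\cap W)\cap V=0$. So $M=A\oplus V$, the module $A\cong M/V$ is cyclic, and $M/A\cong V$.

\emph{(c) The intersection of two f.g.\ submodules $A,B$ is f.g.} If, say, $A\subseteq W$, then $A\cap B$ is a direct summand of the f.g.\ semisimple module $A$. Suppose that neither $A$ nor $B$ lies in $W$. The module $Q=A/(A\cap B)\cong(A+B)/B\subseteq M/B$ is isomorphic to a submodule of $W$ by (b), so $QT_0=Q$ by (4), and the same equality holds for every quotient of $Q$. If $A\cap B\subseteq W$, then $A/(A\cap W)\cong(A+W)/W=M/W$ is a quotient of $Q$, which contradicts (2). So $A\cap B\not\subseteq W$, and $A\cap B$ is cyclic by (b).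

By (c), $\mathrm{Sub}_cM$ is a lattice with meet $\cap$, and its largest element is $M$. By (a) and (b) each member has a direct complement in $M$, which is cyclic as a quotient of $M$. So the lattice is complemented.

\subsection*{The ring $\operatorname{End}(M)$ is not regular}
Since $Us\subseteq U$, property (5) gives the endomorphism $\lambda\colon\varphi\mapsto(s\varphi_i)$. If $\lambda\varphi=0$, then $s\gamma(\varphi)=0$, so $\varphi\in W$. Hence
\[
\ker\lambda=\bigoplus_i\,\{w\in W_i:(Us)w_i=0\}.
\]
Each summand is nonzero because $Us\ne U$; it contains the map sending a polynomial to its constant term. An infinite direct sum of nonzero modules is not f.g., since finitely many elements involve only finitely many summands. If $\lambda g\lambda=\lambda$ for some $g\in\operatorname{End}(M)$, then $\ker\lambda=(1-g\lambda)M$ would be cyclic. So $\lambda$ has no quasi-inverse, and Proposition~\ref{prop:nonreg} is proved.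

\begin{remark}\label{rem:poly}
The example shows what the construction of $R$ discards. Let $\theta\in S=\operatorname{End}(M)$. By (4) and (2), $\theta(W)=\theta(W)T_0\subseteq MT_0\subseteq W$, so $\theta$ acts on $M/W\cong K$ as multiplication by $\chi(\theta)=\gamma(\theta\iota)$, and $\chi\colon S\to K$ is a ring homomorphism. Its image contains $U$ by (5). Conversely, let $\varphi=\theta\iota$. If $u\varphi_i\notin U$ for some $u\in U$ and some $i$, take $r\in T_0$ with $r_i$ of rank one vanishing on $U$ but not at $u\varphi_i$, and all other terms zero; then $\iota r=0$ but $\theta(\iota r)=\varphi r\ne0$, which is absurd. So $\chi(\theta)=1\varphi_i\in U$ for almost all $i$, and $\chi(S)=k[s]$. Idempotents go to $0$ or $1$, so $\chi(I)=0$, and $S/I$ maps onto $k[s]$. The identities of Lemma~\ref{lem:integers} force $\chi(q_n)$ to be $1/n$ if $n\neq0$ in $k$ and $0$ otherwise. Thus $\chi(R)$ is the prime field of $k$.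
\end{remark}

\begin{thebibliography}{9}

\bibitem{Weh04}
Friedrich Wehrung, \emph{Von Neumann coordinatization is not first-order}, arXiv:math/0409250 (2004).

\bibitem{Weh11}
Friedrich Wehrung, \emph{A non-coordinatizable sectionally complemented modular lattice with a large J\'onsson four-frame}, Adv. Appl. Math. \textbf{47} (2011).

\end{thebibliography}
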